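# Branched coverings of $G/P$: how positive is the associated bundle?

Everything is over $\mathbb C$. A variety is irreducible and reduced. "General" means "in some dense open subset".

## Three coverings of $\mathbb P^1\times\mathbb P^1$

Start with the squaring map $\gamma:\mathbb P^1\to\mathbb P^1$, $[t_0:t_1]\mapsto[t_0^2:t_1^2]$. With $t=t_1/t_0$ and $x=t^2$, the functions upstairs over the first chart are $\mathbb C[t]=\mathbb C[x]\oplus\mathbb C[x]\,t$. Over the second chart, with $u=t^{-1}$, they are $\mathbb C[u]=\mathbb C[x^{-1}]\oplus\mathbb C[x^{-1}]\,u$. The generators of the second summands are related by $u=x^{-1}t$, which is the transition rule of $\mathcal O(-1)$. So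
$$\gamma_*\mathcal O_{\mathbb P^1}=\mathcal O\oplus\mathcal O(-1).$$
The interesting summand is negative, so its dual $\mathcal O(1)$ is positive. Now build three coverings of $X=\mathbb P^1\times\mathbb P^1$.

First, $f_1=\gamma\times\mathrm{id}:\mathbb P^1\times\mathbb P^1\to X$. It is the pull-back of $\gamma$ by the first projection, so $f_{1*}\mathcal O=\mathcal O\oplus\mathcal O(-1,0)$, and the dual of the nontrivial part is $\mathcal E_1=\mathcal O(1,0)$. This bundle is globally generated, but it is trivial on every curve $\{x\}\times\mathbb P^1$, so it is not ample.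

Second, $f_2=\gamma\times\gamma$. Here $f_{2*}\mathcal O=(\mathcal O\oplus\mathcal O(-1))\boxtimes(\mathcal O\oplus\mathcal O(-1))$, so $\mathcal E_2=\mathcal O(1,0)\oplus\mathcal O(0,1)\oplus\mathcal O(1,1)$. Again this is globally generated and not ample.

Third, let $s$ be a section of $\mathcal O(2,2)$ with smooth zero divisor $C$, and let $f_3:Y\to X$ be the double covering $w^2=s$, that is, $Y=\operatorname{Spec}(\mathcal O\oplus\mathcal O(-1,-1))$ with multiplication $\mathcal O(-1,-1)^{\otimes 2}\to\mathcal O$ given by $s$. It is smooth because $C$ is, and $\mathcal E_3=\mathcal O(1,1)$ is ample.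

Look at the preimages of the rulings. For $x\ne0,\infty$ the curve $f_1^{-1}(\{x\}\times\mathbb P^1)$ is a disjoint union of two lines, and for $f_2$ the same happens in both directions. For $f_3$, a general ruling meets $C$ in two distinct points (the projection $C\to\mathbb P^1$ has degree $2$), and its preimage is a double covering of $\mathbb P^1$ with two branch points, which is connected. So in these examples the dual bundle fails to be ample exactly where preimages of rulings fall apart.

Could something worse happen on $\mathbb P^1\times\mathbb P^1$: a covering whose bundle has a trivial quotient along the diagonal, or along a curve of high bidegree? And what replaces rulings on other homogeneous spaces?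

## The associated bundle, $k$-ampleness, and the theorems

**Definition (associated bundle).** Let $X=G/P$ with $G$ complex semisimple and $P$ parabolic. A *branched covering* $f:Y\to X$ is a finite surjective morphism, say of degree $d$, from a nonsingular connected projective variety $Y$. Since $X$ and $Y$ are smooth and $f$ is finite, $f$ is flat, so $f_*\mathcal O_Y$ is locally free of rank $d$. The map $\frac1d\mathrm{Tr}:f_*\mathcal O_Y\to\mathcal O_X$ splits $\mathcal O_X\to f_*\mathcal O_Y$, and
$$f_*\mathcal O_Y\cong\mathcal O_X\oplus\mathcal E^*,$$
where $\mathcal E$ is a vector bundle of rank $d-1$, *the bundle associated with $f$*. We also put $F:=(f_*\mathcal O_Y)^*\cong\mathcal O_X\oplus\mathcal E$.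

**Definition ($k$-ample, Sommese).** Let $\varpi:\mathbb P(\mathcal E)\to X$ be the projective bundle of hyperplanes, with its universal quotient $\varpi^*\mathcal E\twoheadrightarrow\mathcal O(1)$. A morphism $Z\to\mathbb P(\mathcal E)$ is the same as a morphism $\varphi:Z\to X$ with a line bundle quotient of $\varphi^*\mathcal E$. The bundle $\mathcal E$ is *$k$-ample* if $\mathcal O(1)$ is semiample and, for some $m>0$ with $\mathcal O(m)$ globally generated, all fibres of the morphism defined by the sections of $\mathcal O(m)$ have dimension at most $k$. Thus $0$-ample means ample.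

For a line bundle $\mathbb P(\mathcal E)=X$. For $\mathcal E_1=\mathcal O(1,0)$ every $\mathcal O(m)$ is trivial on the curves $\{x\}\times\mathbb P^1$, so every such morphism contracts them; for $m=1$ the morphism is the first projection. So $\mathcal E_1$ is $1$-ample and not $0$-ample.

**Parabolic subgroups.** A closed subgroup $P\subseteq G$ is parabolic if $G/P$ is projective, equivalently if it contains a Borel subgroup. Parabolic subgroups are connected; only finitely many contain a given one; a closed subgroup containing a parabolic is parabolic. If $Q\supseteq P$, the projection $p_Q:G/P\to G/Q$ is smooth with fibres the translates $aQ/P$, isomorphic to $Q/P$. Two examples: for $\mathbb P^1\times\mathbb P^1$ we have $G=SL_2\times SL_2$ and $P=B_1\times B_1$, where $B_1\subset SL_2$ is a Borel subgroup. The parabolics containing $P$ are $P$, $Q_1=B_1\times SL_2$, $Q_2=SL_2\times B_1$ and $G$, and $p_{Q_1},p_{Q_2}$ are the two projections. For the variety of flags (point $\in$ line) in $\mathbb P^2$, $G=SL_3$, the two intermediate quotients are $\mathbb P^2$ and its dual, and the fibres are again $\mathbb P^1$.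

Let $Q\ne G$ contain $P$. If $V\to G/Q$ is a branched covering with bundle $\mathcal E'$ of positive rank, then $X\times_{G/Q}V\to X$ is one with bundle $p_Q^*\mathcal E'$. Since $\mathbb P(p_Q^*\mathcal E')=\mathbb P(\mathcal E')\times_{G/Q}X$ with $\mathcal O(1)$ pulled back from $\mathbb P(\mathcal E')$, the fibres $Q/P$ are always contracted, so $p_Q^*\mathcal E'$ is at best $(\dim Q/P)$-ample. Put
$$k_X=\max_{P\subseteq Q\ne G}\dim Q/P .$$
If $P$ is maximal, $k_X=0$. For $\mathbb P^1\times\mathbb P^1$ and for the flag variety above, $k_X=1$.

The question, taken from Meeyoung Kim and Laurent Manivel, "On branched coverings of some homogeneous spaces", arXiv:math/9806126 (1998), is whether this is the only obstruction: *is $\mathcal E$ always $k_X$-ample?* Lazarsfeld proved that $\mathcal E$ is ample for $X=\mathbb P^n$, and O. Debarre conjectured that $\mathcal E$ is ample whenever $X$ has Picard number one. The answer to the question is yes.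

**Counting components.** Let $h:S\to V$ be proper and surjective, $S$ a normal variety, $V$ a variety. Its Stein factorization is $S\xrightarrow{h'}S'\xrightarrow{\nu}V$, with $S'$ a normal variety, $\nu$ finite surjective, and $h'$ surjective with connected fibres. Hence
$$\#\{\text{connected components of }h^{-1}(v)\}=\#\nu^{-1}(v),\quad\text{which equals }\deg\nu\text{ for general }v. \tag{1}$$
So either the general fibre is connected, or the general fibre is disconnected. By (1) we may define $e_Q$, for $P\subseteq Q\subseteq G$, as the number of connected components of a general fibre of $p_Q\circ f:Y\to G/Q$. Then $e_P=d$ and $e_G=1$. For $d\ge2$ put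
$$\kappa_f:=\max\{\dim Q/P:\ e_Q\ge2\}\ \le\ k_X .$$

We assume throughout $\dim X>0$ and $d\ge2$; if $d=1$ then $\mathcal E=0$ and there is nothing to prove.

**Theorem A.** $\mathcal E$ is globally generated and $k_X$-ample.

In particular $\mathcal E$ is ample when $P$ is maximal, that is, when $G/P$ has Picard number one; this is Debarre's conjecture for homogeneous spaces.

**Theorem B.** $\mathcal E$ is $k$-ample if and only if $k\ge\kappa_f$. In particular $\mathcal E$ is ample iff $Y\to G/Q$ has connected general fibre for every parabolic $Q$ minimal among those strictly containing $P$. The bound $k_X$ in Theorem A is optimal for every $X$.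

**Theorem C.** Theorems A and B hold if $Y$ is only assumed to be a connected projective variety with rational singularities.

For our three coverings, $(e_{Q_1},e_{Q_2})$ is $(2,1)$, $(2,2)$, $(1,1)$, so $\kappa_f=1,1,0$, as computed above.

We fix conventions. $G$ is connected, and replacing it by its universal cover changes neither $X$ nor the parabolics containing $P$ (up to taking preimages); so $G$ is simply connected.

## Trivial quotients and functions on fibre products

Take $X=\mathbb P^1$. Then $\mathcal E^*=\bigoplus\mathcal O(-a_i)$, and $h^0(\mathcal E^*)=h^0(\mathcal O_Y)-1=0$ because $Y$ is connected. So all $a_i\ge1$ and $\mathcal E$ is ample. The proof used only that $Y$ carries no nonconstant functions. The same idea over a test variety reads as follows. Let $Z$ be a connected smooth projective variety and $\varphi:Z\to X$ a morphism. The fibre product $Z\times_XY$ is finite over $Z$, and the direct image of its structure sheaf is $\varphi^*f_*\mathcal O_Y=\mathcal O_Z\oplus\varphi^*\mathcal E^*$. Hence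
$$h^0(Z,\varphi^*\mathcal E^*)=h^0(Z\times_XY,\mathcal O)-1. \tag{2}$$

**Lemma 1.** Suppose $\mathcal E$ is globally generated, and let $\Theta$ be the morphism defined by the sections of $\mathcal O_{\mathbb P(\mathcal E)}(1)$. Let $T$ be an irreducible component (reduced) of a fibre of $\Theta$, let $\Phi:Z\to T$ be a resolution of singularities, and $\varphi=\varpi\Phi$. Then $\dim\varphi(Z)=\dim T$ and
$$H^0(Z,\varphi^*\mathcal E^*)\ne0. \tag{3}$$

*Proof.* $\mathcal O(1)$ is trivial on $T$, since it is pulled back by $\Theta$ and $T$ maps to a point. It is ample on the fibres of $\varpi$. So $T$ contains no curve lying in a fibre of $\varpi$, hence $\varpi|_T$ is finite and $\dim\varphi(Z)=\dim T$. Pulling back $\varpi^*\mathcal E\twoheadrightarrow\mathcal O(1)$ gives a surjection $\varphi^*\mathcal E\twoheadrightarrow\Phi^*\mathcal O(1)\cong\mathcal O_Z$, whose dual is a nonzero section of $\varphi^*\mathcal E^*$. $\square$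

So, once global generation is known, Theorem A says: if $\dim\varphi(Z)>k_X$ then $Z\times_XY$ has only constant functions. The obvious attempt is to prove that $Z\times_XY$ is connected and reduced. It stops at two places.

*Connectedness is not enough.* Take $f_1=\gamma\times\mathrm{id}$ and $Z=\{0\}\times\mathbb P^1$. Then $Z\times_XY=\mathbb P^1\times\operatorname{Spec}\mathbb C[t]/(t^2)$ is connected, yet $h^0(\mathcal O)=2$. Reducedness is not available either, because $Z$ is given to us and may lie in the branch locus.

*Moving $Z$ helps, but the information does not come back.* The general translate $gZ$ has a smooth fibre product with $Y$ (we shall see this below). But we need $g=e$, and $h^0$ is upper semicontinuous: it may jump up at special $g$. A flat family in which this happens: let $Z$ be an elliptic curve and, for $t\in\mathrm{Pic}^0(Z)$, let $W_t=\operatorname{Spec}(\mathcal O_Z\oplus M_t)$, where $M_t$ is the corresponding line bundle and $M_t\cdot M_t=0$. Then $h^0(\mathcal O_{W_t})=1+h^0(M_t)$ is $1$ for $t\ne0$ and $2$ for $t=0$. Note how the jump shows up in families. Let $\mathcal M'$ be the first direct image on $\mathrm{Pic}^0(Z)$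 of the family of bundles $M_t^{-1}\otimes\omega_Z$. Top cohomology commutes with base change, so $\mathcal M'\otimes k(t)=H^1(M_t^{-1}\otimes\omega_Z)=H^0(M_t)^*$, which is $0$ for $t\ne0$ and nonzero for $t=0$. So $\mathcal M'$ is a nonzero *torsion* sheaf.

This suggests the plan. Put all translates into one family over $G$. For this family the total space is smooth, and Kollár's theorem forbids torsion in the direct images of its canonical sheaf; so no jump can occur. It remains to decide when the general translate is connected, and to prove global generation.

## The incidence variety of all translates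

In this section $f:Y\to X$ is finite surjective and $Y$ is a normal projective variety; flatness or smoothness is assumed only where stated. Let $Z$ be smooth connected projective, $\varphi:Z\to X$ a morphism, $\varphi_g:=g\cdot\varphi$. Put
$$\psi:Z\times G\to X,\ (z,g)\mapsto g\varphi(z),\qquad W:=(Z\times G)\times_{\psi,X,f}Y=\{(z,g,y):g\varphi(z)=f(y)\},$$
with projections $q:W\to Z\times G$, $h:W\to G$, $p_Z:W\to Z$. The fibre $W_g$ of $h$ over $g$ is $Z\times_{\varphi_g,X}Y$.

**Lemma 2.** If $u:S\to S'$ is open and surjective with irreducible fibres and $S'$ is irreducible, then $S$ is irreducible.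

*Proof.* Let $U_1,U_2\subseteq S$ be nonempty and open. Then $u(U_1)\cap u(U_2)\neq\emptyset$, as $S'$ is irreducible. The fibre over a point of it is irreducible and meets both $U_i$ in nonempty open subsets, so $U_1\cap U_2\ne\emptyset$. $\square$

**Lemma 3.**

(a) $W\to Z\times Y$ is smooth and surjective with irreducible fibres. So $W$ is a normal variety, and $W\to Y$ is smooth. If $Y$ is smooth, then $W$ is smooth and connected and $p_Z$ is smooth.

(b) $(\mathrm{pr}_Z,\psi):Z\times G\to Z\times X$ is smooth and surjective with irreducible fibres.

(c) $q$ is finite and surjective, and $h$ is proper and surjective. So (1) applies to $h$: either $W_g$ is connected for general $g$, or $W_g$ is disconnected for general $g$.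

(d) If $Y$ is smooth, then $q$ and $h$ are flat, $q_*\mathcal O_W=\psi^*f_*\mathcal O_Y$, and
$$q_*\omega_W=\psi^*F\otimes\mathrm{pr}_1^*\omega_Z . \tag{4}$$

*Proof.* **Step 1: one homogeneous map.** This step finds a smooth map from which everything is obtained by base change. Consider
$$c:G\times X\to X\times X,\qquad(g,x)\mapsto(x,gx).$$
It is equivariant for $G\times G$ acting by $(a,b)(g,x)=(bga^{-1},ax)$ on the source and by $(a,b)(x,y)=(ax,by)$ on the target, because $bga^{-1}\cdot ax=bgx$. The action on the target is transitive. By generic smoothness $c$ is smooth over some nonempty open set, and by equivariance everywhere; it is surjective. The fibre over $(x,y)$ is $\{g:gx=y\}$, a coset of a conjugate of $P$, hence irreducible.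

**Step 2: base change.** This step proves (a) and (b). The base change of $c$ along $\varphi\times f:Z\times Y\to X\times X$ is $W\to Z\times Y$, and along $\varphi\times\mathrm{id}:Z\times X\to X\times X$ it is $(\mathrm{pr}_Z,\psi)$. So both are smooth and surjective with irreducible fibres. Smooth maps are open, so $W$ is irreducible by Lemma 2; it is normal since it is smooth over the normal variety $Z\times Y$. Since $Z$ is smooth, $Z\times Y\to Y$ is smooth, and so is $W\to Y$. If $Y$ is smooth, then $Z\times Y$ is smooth and $Z\times Y\to Z$ is smooth, so $W$ and $p_Z$ are smooth.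

**Step 3: the map to $Z\times G$.** This step proves (c) and (d). As a base change of $f$, $q$ is finite and surjective, and flat if $f$ is. The projection $Z\times G\to G$ is proper, flat and surjective, as $Z$ is projective. This gives (c) and the flatness in (d). Base change for the finite morphism $f$ gives $q_*\mathcal O_W=\psi^*f_*\mathcal O_Y$. Duality for finite morphisms gives $q_*\omega_W=\mathcal Hom(q_*\mathcal O_W,\omega_{Z\times G})=\psi^*F\otimes\mathrm{pr}_1^*\omega_Z\otimes\mathrm{pr}_2^*\omega_G$, and $\omega_G$ is trivial. $\square$

## Torsion-freeness forbids jumping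

**(K)** Kollár, *Higher direct images of dualizing sheaves I*, Ann. of Math. 123 (1986), Thm 2.1: if $h:W\to V$ is a surjective morphism of projective varieties with $W$ smooth, then all $R^ih_*\omega_W$ are torsion-free.

We need (K) for $h:W\to V$ proper and surjective, $W$ smooth irreducible, $W$ and $V$ quasi-projective. Choose projective compactifications $\overline V$ of $V$ and $W_1$ of $W$, and let $\overline W$ be the closure of the graph of $h$ in $W_1\times\overline V$. The graph is proper over $V$, hence closed in $W_1\times V$; so over $V$ the variety $\overline W$ is just $W$. Resolve the singularities of $\overline W$ without changing the smooth open set $W$, apply (K), and restrict to $V$.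

**Proposition 4.** Let $Y$ be smooth. If $W_g$ is connected for general $g\in G$, then $H^0(Z,\varphi_g^*\mathcal E^*)=0$ for **every** $g\in G$.

*Proof.* Let $r=\dim Z$.

**Step 1: a torsion-free sheaf.** This step builds a sheaf on $G$ that records the groups in question. By (4), and as $q$ is finite, $R^rh_*\omega_W\cong R^r\mathrm{pr}_{2*}(\psi^*F\otimes\mathrm{pr}_1^*\omega_Z)$. By (K) it is torsion-free. As $F=\mathcal O_X\oplus\mathcal E$, it has the direct summand
$$\mathcal M:=R^r\mathrm{pr}_{2*}(\psi^*\mathcal E\otimes\mathrm{pr}_1^*\omega_Z),$$
which is therefore torsion-free.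

**Step 2: its fibres.** This step identifies $\mathcal M\otimes k(g)$. The fibres of $\mathrm{pr}_2$ have dimension $r$, so cohomology of degree $r$ commutes with base change. With Serre duality,
$$\mathcal M\otimes k(g)\cong H^r(Z,\varphi_g^*\mathcal E\otimes\omega_Z)\cong H^0(Z,\varphi_g^*\mathcal E^*)^* .$$

**Step 3: the rank.** This step shows that $\mathcal M$ vanishes generically. For general $g$, $W_g$ is smooth by generic smoothness, projective, and connected by hypothesis, so $h^0(\mathcal O_{W_g})=1$. By (2) applied to $\varphi_g$, $h^0(Z,\varphi_g^*\mathcal E^*)=0$. So $\mathcal M$ has rank $0$. A torsion-free sheaf of rank $0$ is zero, so $\mathcal M=0$, and Step 2 gives the vanishing for every $g$. $\square$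

## When general translates are disconnected

If $f=f_1=\gamma\times\mathrm{id}$ and $Z=\{0\}\times\mathbb P^1$, the general $W_g$ consists of two disjoint lines. The next proposition says that disconnectedness always has such a cause.

**Purity (Zariski–Nagata).** If $\nu:G'\to G$ is finite surjective, $G'$ a normal variety and $G$ a smooth variety, then the set of points of $G'$ where $\nu$ is not étale is empty or of pure codimension $1$; hence so is its image in $G$.

**Proposition 5.** Let $f:Y\to X$ be finite and surjective with $Y$ a normal projective variety, $Z$ smooth connected projective, $\varphi:Z\to X$ a morphism. If $W_g$ is disconnected for general $g\in G$, then there is a parabolic $Q$ with $P\subseteq Q\ne G$ such that $\varphi(Z)$ is contained in a fibre of $p_Q:X\to G/Q$.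

*Proof.* **Step 1: a hypersurface in $G$.** This step turns disconnectedness into a branch divisor. Let $W\xrightarrow{h'}G'\xrightarrow{\nu}G$ be the Stein factorization of $h$. By hypothesis and (1), $\deg\nu>1$. If $\nu$ were étale, it would be a connected covering of degree $>1$ of the simply connected space $G$, which is impossible. So by purity the set $\Sigma\subset G$ over which $\nu$ is not étale is closed, nonempty, of pure codimension $1$.

**Step 2: $\Sigma$ is explained by the branch locus of $f$, for every $z$ at once.** Let $\mathcal D\subsetneq X$ be the closed set over which $f$ is not étale. We show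
$$\psi(Z\times\Sigma)\subseteq\mathcal D .$$
Suppose $\psi(z,g)\notin\mathcal D$. Then $q$ is étale over a neighborhood of $(z,g)$. The map $q$ factors as
$$W\xrightarrow{(p_Z,h')}Z\times G'\xrightarrow{\mathrm{id}\times\nu}Z\times G .$$
The first map is finite, because $q$ is; it goes between irreducible varieties of the same dimension $\dim Z+\dim G$, so it is surjective. Over a small ball $U\ni(z,g)$ in the classical topology, $W$ is a disjoint union of finitely many copies $U_i$ of $U$. Let $V$ be a connected component of the preimage of $U$ in $Z\times G'$. Since $Z\times G'$ is normal, $V$ is normal and connected, hence irreducible. The preimage of $V$ in $W$ is open and closed in the preimage of $U$, so it is a union of sheets $U_i$, and $V$ is the union of their finitely many images, which are closed. As $V$ is irreducible, one sheet $U_i$ surjects onto $V$. Since $U_i\to V\to U$ is an isomorphism, $V\to U$ has a section that is a surjective closed immersion; $V$ is reduced, so $V\cong U$. Hence $\mathrm{id}\times\nu$ is étale over $(z,g)$. Restricting to $\{z\}\times G$, we see that $\nu$ is étale over $g$, so $g\notin\Sigma$.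

**Step 3: rigidity.** This step upgrades the inclusion to an equality independent of $z$. Let $\Sigma_0$ be an irreducible component of $\Sigma$. The irreducible set $Z\times\Sigma_0$ lies in $\psi^{-1}(\mathcal D)$, hence in $\psi^{-1}(\mathcal D_0)$ for some irreducible component $\mathcal D_0$ of $\mathcal D$. Now $\psi^{-1}(\mathcal D_0)$ is the preimage of the irreducible set $Z\times\mathcal D_0$ under $(\mathrm{pr}_Z,\psi)$. An open map stays open when restricted to the full preimage of a subset of the target, so Lemma 3(b) and Lemma 2 show that $\psi^{-1}(\mathcal D_0)$ is irreducible. It is closed, and it is not all of $Z\times G$ because $\psi$ is surjective. It contains the closed set $Z\times\Sigma_0$, which has codimension $1$. So the two are equal: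
$$\{g\in G:g\varphi(z)\in\mathcal D_0\}=\Sigma_0\qquad\text{for every }z\in Z. \tag{5}$$

**Step 4: a subgroup.** This step extracts a group from (5). Let $H=\{k\in G:\Sigma_0k=\Sigma_0\}$. The set $\{k:\Sigma_0k\subseteq\Sigma_0\}=\bigcap_{b\in\Sigma_0}b^{-1}\Sigma_0$ is closed, and $\Sigma_0k\subseteq\Sigma_0$ implies equality, since both sides are irreducible and closed of the same dimension. So $H$ is a closed subgroup. It is not $G$: otherwise $\Sigma_0=\Sigma_0G=G$.

**Step 5: $\varphi(Z)$ lies in one $H$-orbit, and $H$ is parabolic.** Fix $z_0\in Z$ and $x=\varphi(z_0)$. If $kx=\varphi(z)$ for some $z\in Z$, then by (5) for $z$ and for $z_0$,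
$$\Sigma_0=\{g:gkx\in\mathcal D_0\}=\{g:gk\in\Sigma_0\}=\Sigma_0k^{-1},$$
so $k\in H$. With $k\in\mathrm{Stab}(x)$ (and $z=z_0$) this gives $\mathrm{Stab}(x)\subseteq H$, so $H$ is a proper parabolic subgroup. As every point of $\varphi(Z)$ has the form $kx$, it also gives $\varphi(Z)\subseteq Hx$. Write $x=aP$ and $Q=a^{-1}Ha$. Then $Q\supseteq a^{-1}\mathrm{Stab}(x)a=P$, $Q\ne G$, and
$$\varphi(Z)\subseteq Hx=aQ/P=p_Q^{-1}(aQ).\qquad\square$$

Run this on $f_1$ and $Z=\{0\}\times\mathbb P^1$. Write $g=(g_1,g_2)\in SL_2\times SL_2$. A point of $W_g$ is a pair $((0,v),(t,s))$ with $g_1\cdot0=\gamma(t)$ and $g_2v=s$. So $W=\mathbb P^1\times G'$ with $G'=\{(g,t):\gamma(t)=g_1\cdot0\}$, a double covering of $G$ ramified where $g_1\cdot0\in\{0,\infty\}$. The branch locus of $f_1$ is $\{0,\infty\}\times\mathbb P^1$. Take $\mathcal D_0=\{0\}\times\mathbb P^1$; then $\Sigma_0=\{g:g_1\cdot0=0\}=\mathrm{Stab}(0)\times SL_2$, and indeed $g(0,v)\in\mathcal D_0$ is a condition independent of $v$. Since $\Sigma_0$ is a subgroup, $H=\Sigma_0$, and its orbit of $(0,v)$ is the ruling $\{0\}\times\mathbb P^1$. For the diagonal $z\mapsto(z,z)$, in contrast,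 the condition $g(z,z)\in\mathcal D_0$ reads $g_1z=0$ and depends on $z$. There $W_g\cong\mathbb P^1$ is connected for every $g$: the coordinate $t$ determines $z=g_1^{-1}\gamma(t)$ and $s=g_2z$.

## Global generation along Bott–Samelson towers

To use Lemma 1 we need global generation. The first thing to try is Mumford's criterion: if $A$ is ample and globally generated and $H^i(X,\mathcal G\otimes A^{-i})=0$ for all $i>0$, then $\mathcal G$ is globally generated. By duality $f_*\omega_Y=F\otimes\omega_X$, so Kodaira vanishing on $Y$ gives $H^i(X,F\otimes\omega_X\otimes A^m)=0$ for $i,m>0$. With $n=\dim X$ it follows that $F\otimes\omega_X\otimes A^{n+1}$ is globally generated. On $\mathbb P^n$ with $A=\mathcal O(1)$ this is $F$ itself. But on $\mathbb P^1\times\mathbb P^1$, with $A=\mathcal O(a,b)$ and $a,b\ge1$, it is $F(3a-2,3b-2)$: we always lose a positive twist. The way out is to approach a point through a chain of divisors, restricting one dimension at a time, and to prove the vanishing that each restriction needs.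

**(KV)** Relative Kawamata–Viehweg vanishing (Kawamata–Matsuda–Matsuki, Thm 1-2-3): if $W$ is smooth, $h:W\to V$ is proper and surjective, and $D'$ is an $h$-nef and $h$-big $\mathbb Q$-divisor whose fractional part has snc support, then $R^ih_*\mathcal O_W(K_W+\lceil D'\rceil)=0$ for $i>0$.

**Proposition 6.** Let $Y$ be smooth. Let $N$ be a line bundle on $Z$ with $N\equiv A+\Delta$, where $A$ is an ample $\mathbb Q$-divisor and $\Delta$ is a $\mathbb Q$-divisor with snc support and coefficients in $[0,1)$. Then $H^i(Z,\varphi_g^*F\otimes\omega_Z\otimes N)=0$ for all $i>0$ and **every** $g\in G$.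

*Proof.* **Step 1: vanishing of direct images.** This step applies (KV) on the smooth total space $W$; individual fibres $W_g$ may be singular. Write $N=\mathcal O_Z(N_0)$. The $\mathbb Q$-divisor $N_0-\Delta\equiv A$ is ample, because ampleness is a numerical property. Put $D'=p_Z^*(N_0-\Delta)$. As $p_Z$ is smooth, $p_Z^*\Delta$ has snc support and coefficients in $[0,1)$, so $\lceil D'\rceil=p_Z^*N_0$. The divisor $D'$ is the pull-back by the finite map $q$ of the $\mathrm{pr}_2$-ample divisor $\mathrm{pr}_1^*(N_0-\Delta)$, so it is $h$-ample. By (KV), (4) and the projection formula,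
$$R^i\mathrm{pr}_{2*}\big(\psi^*F\otimes\mathrm{pr}_1^*(\omega_Z\otimes N)\big)=R^ih_*(\omega_W\otimes p_Z^*N)=0\qquad(i>0).$$

**Step 2: from direct images to every fibre.** Suppose $H^i(Z,\varphi_g^*F\otimes\omega_Z\otimes N)\ne0$ for some $i>0$ and some $g$, and take the largest such $i$. The cohomology of degree $i+1$ then vanishes on all fibres of $\mathrm{pr}_2$, so the $i$-th direct image commutes with base change. It is zero by Step 1, so $H^i$ vanishes on every fibre, a contradiction. $\square$

**The towers.** Let $B\subseteq P$ be a Borel subgroup and $P_i\supset B$ the minimal parabolics strictly containing $B$. Let $L=L_\rho$ be the ample line bundle on $G/B$ that has degree $1$ on the fibres ($\cong\mathbb P^1$) of each $G/B\to G/P_i$. Let $w_0=s_{i_1}\cdots s_{i_\ell}$ be a reduced word of the longest element, $\ell=\dim G/B$. Let $Z_0$ be a point with $\varphi_0(Z_0)=eB$, and inductively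
$$Z_j:=Z_{j-1}\times_{G/P_{i_j}}G/B,\quad r_j:Z_j\to Z_{j-1},\quad\varphi_j:Z_j\to G/B,\quad\sigma_j=(\mathrm{id},\varphi_{j-1}):Z_{j-1}\to Z_j ,$$
with $r_j,\varphi_j$ the two projections. Then $r_j$ is a $\mathbb P^1$-bundle, $\sigma_j$ is a section of it, $\varphi_j\sigma_j=\varphi_{j-1}$, and $Z_j$ is smooth, connected, projective of dimension $j$. These are the Bott–Samelson varieties, and $\varphi_\ell:Z_\ell\to G/B$ is birational (Demazure, Hansen).

On $Z_j$ let $D_j=\sigma_j(Z_{j-1})$, and for $k<j$ let $D_k$ also denote the pull-back by $r_j$ of the divisor $D_k$ on $Z_{j-1}$. Put $L_j=\varphi_j^*L$. The fibres of $r_j$ map isomorphically to fibres of $G/B\to G/P_{i_j}$, so $L_j$ has degree $1$ on them.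

*Example.* For $SL_3$, let $(p_0,\ell_0)$ be the base flag and let the first step move the point, the second the line. Then $Z_1=\{p\in\ell_0\}\cong\mathbb P^1$ and $Z_2=\{(p,\ell):p\in\ell_0,\ p\in\ell\}$. The map $(p,\ell)\mapsto\ell$ makes $Z_2$ the blow-up of the dual plane at the point $\ell_0$; its exceptional curve is $D_2=\{\ell=\ell_0\}$, and $D_1=\{p=p_0\}$ is a fibre of $r_2$. Write $E=D_2$ and let $\eta$ be the pull-back of a line in the dual plane; then $D_1=\eta-E$. The bundle $L_2$ has class $\eta+(\eta-E)=2\eta-E$. Check: $-D_1-D_2-L_2=-3\eta+E$, the canonical class of the blow-up. Also $D_2^2=-1$, so the $D_k$ need not be nef; but $\frac23D_1+\frac13D_2$ is ample, having degree $\frac13$ on $D_1$ and $\frac23-\frac13=\frac13$ on $D_2$, and these two curves span the cone of curves of this blow-up. Fractional coefficients will make up for the lack of nefness.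

**Lemma 7.** On $Z_j$:

(a) $\sum_{k\le j}D_k$ is an snc divisor;

(b) $\omega_{Z_j}\cong\mathcal O(-\sum_{k\le j}D_k)\otimes L_j^{-1}$;

(c) there are rational $a_k\in(0,1)$ with $\sum_{k\le j}a_kD_k$ ample.

*Proof.* All three go by induction on $j$. For $j=0$, $Z_0$ is a point and all divisors are empty.

(a) The $D_k$ with $k<j$ are pulled back by the smooth map $r_j$ from an snc divisor, so they form an snc divisor. $D_j$ is a section: near a point of it, coordinates of $Z_{j-1}$ together with a local equation of $D_j$ are coordinates of $Z_j$. So adding $D_j$ keeps the divisor snc.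

(b) Let $\omega_{r_j}$ be the relative canonical bundle. The line bundle $\omega_{r_j}\otimes\mathcal O(D_j)\otimes L_j$ has degree $-2+1+1=0$ on the fibres of the $\mathbb P^1$-bundle $r_j$, so it is the pull-back by $r_j$ of its restriction to the section. By adjunction $\omega_{Z_j}(D_j)|_{D_j}=\omega_{D_j}$, so $\omega_{r_j}(D_j)|_{D_j}$ is trivial, and the restriction is $\sigma_j^*L_j=(\varphi_j\sigma_j)^*L=L_{j-1}$. Thus $\omega_{r_j}=\mathcal O(-D_j)\otimes L_j^{-1}\otimes r_j^*L_{j-1}$. Tensor with $r_j^*\omega_{Z_{j-1}}=\mathcal O(-\sum_{k<j}D_k)\otimes r_j^*L_{j-1}^{-1}$.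

(c) Let $A_{j-1}=\sum_{k<j}a_kD_k$ be ample on $Z_{j-1}$. $D_j$ has degree $1$ on the fibres of $r_j$, so it is $r_j$-ample, and $m\,r_j^*A_{j-1}+D_j$ is ample for $m\gg0$. Multiply by a small positive rational number. $\square$

**Proposition 8.** Let $Y$ be smooth. Then $F$, hence $\mathcal E$, is globally generated.

*Proof.* Let $\pi:G/B\to X$ be the projection and $x_0=eP$. Fix $g\in G$ and put $\phi_j:=g\cdot\pi\varphi_j:Z_j\to X$.

**Step 1: restriction to $D_j$ is surjective on sections.** Let $1\le j\le\ell$. By Lemma 7(b), $\mathcal O(-D_j)=\omega_{Z_j}\otimes N_j$ with $N_j=\mathcal O(\sum_{k<j}D_k)\otimes L_j$. Let $A_{j-1}=\sum_{k<j}a_kD_k$ be ample on $Z_{j-1}$ with $a_k\in(0,1)$. Then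
$$N_j\equiv\big(L_j+r_j^*A_{j-1}\big)+\sum_{k<j}(1-a_k)D_k .$$
The coefficients $1-a_k$ lie in $(0,1)$ and the support is snc by Lemma 7(a). The first bracket is ample: $L_j$ is $r_j$-ample, so $\varepsilon L_j+r_j^*A_{j-1}$ is ample for $0<\varepsilon\ll1$, and we add the nef class $(1-\varepsilon)L_j$. So Proposition 6, with $Z=Z_j$, $\varphi=\pi\varphi_j$ and our $g$, gives $H^1(Z_j,\phi_j^*F(-D_j))=0$. Hence
$$H^0(Z_j,\phi_j^*F)\to H^0(D_j,\phi_j^*F|_{D_j})=H^0(Z_{j-1},\phi_{j-1}^*F)$$
is surjective; the identification holds because $\phi_j\sigma_j=\phi_{j-1}$.

**Step 2: down to a point and back to $X$.** Composing for $j=\ell,\dots,1$, the restriction $H^0(Z_\ell,\phi_\ell^*F)\to H^0(Z_0,\phi_0^*F)=F\otimes k(gx_0)$ is surjective. The map $\varphi_\ell$ is birational onto the smooth variety $G/B$, and $\pi$ has connected fibres, so $(\phi_\ell)_*\mathcal O_{Z_\ell}=\mathcal O_X$. By the projection formula $H^0(Z_\ell,\phi_\ell^*F)=H^0(X,F)$, and under this identification the map above is evaluation at $gx_0$. So $F$ is generated by global sections at $gx_0$. As $g$ is arbitrary, $F$ is globally generated, and so is its quotient $\mathcal E$.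 $\square$

## Bounding the fibres: proof of Theorem A

By Proposition 8, $\mathcal E$ is globally generated, so $\mathcal O_{\mathbb P(\mathcal E)}(1)$ is. Taking $m=1$ in the definition of $k$-ampleness, it suffices to show that every irreducible component $T$ of a fibre of $\Theta$ has $\dim T\le k_X$. Suppose $\dim T>k_X$, and let $\varphi:Z\to X$ be as in Lemma 1. For every parabolic $Q$ with $P\subseteq Q\ne G$ the fibres of $p_Q$ have dimension $\dim Q/P\le k_X<\dim\varphi(Z)$, so $\varphi(Z)$ lies in no such fibre. By Proposition 5 it is not the case that $W_g$ is disconnected for general $g$; by Lemma 3(c), $W_g$ is connected for general $g$. Proposition 4 at $g=e$ gives $H^0(Z,\varphi^*\mathcal E^*)=0$, which contradicts (3). $\blacksquare$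

## The exact value: proof of Theorem B

**Step 1: the claim that gives $\kappa_f$-ampleness.** This step reduces the upper bound to a statement about one parabolic. Let $T,Z,\varphi$ be as in Lemma 1. By (3), Proposition 4 and (1), $W_g$ is disconnected for all $g$ in a dense open set $U\subseteq G$. Among the parabolics $Q\supseteq P$ such that $\varphi(Z)$ lies in a fibre of $p_Q$ (the group $Q=G$ qualifies), choose a minimal one. We claim $e_Q\ge2$. Then $\dim T=\dim\varphi(Z)\le\dim Q/P\le\kappa_f$, so $\mathcal E$ is $\kappa_f$-ample.

If $Q=P$, then $e_Q=d\ge2$. So let $Q\ne P$ and suppose, for a contradiction, that $e_Q=1$. Replacing $\varphi$ by $a\varphi$ with $a\in G$ replaces $U$ by $Ua^{-1}$, so we may assume $\varphi(Z)\subseteq R:=p_Q^{-1}(eQ)=Q/P$.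

**Step 2: $R$ as a homogeneous space of a semisimple group.** This step makes Proposition 5 applicable to $R$. Let $M$ be the derived group of a Levi subgroup of $Q$ and $R(Q)$ the radical of $Q$. Then $M$ is semisimple and connected, and $Q=M\,R(Q)$. The group $R(Q)$ lies in every Borel subgroup of $Q$, so $R(Q)\subseteq P$. Hence $Q=MP$, $M$ acts transitively on $R$, $R=M/(M\cap P)$ with $M\cap P$ parabolic in $M$, and $P=(M\cap P)R(Q)$.

Let $M'$ be a parabolic of $M$ containing $M\cap P$, and put $Q':=M'R(Q)$. Since $R(Q)$ is normal in $Q$, this is a closed subgroup with $P\subseteq Q'\subseteq Q$, so it is a parabolic of $G$. Further $M\cap Q'=M'(M\cap R(Q))=M'$, because $M\cap R(Q)\subseteq M\cap P\subseteq M'$. So $Q'\ne Q$ if $M'\ne M$. Since $M'P=M'(M\cap P)R(Q)=Q'$, the fibres of $R\to M/M'$ are the sets $mQ'/P$, which are fibres of $p_{Q'}$. By minimality of $Q$, therefore, $\varphi(Z)$ lies in no fibre of $R\to M/M'$ with $M\cap P\subseteq M'\subsetneq M$.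

**Step 3: the contradiction.** This step compares translates by $M$ with translates by $G$. For general $g\in G$, $Y_g:=f^{-1}(gR)$ is a general fibre of $p_Q\circ f$. It is smooth, and connected because $e_Q=1$; so it is irreducible, and $f_g:=g^{-1}f:Y_g\to R$ is finite and surjective. Fix such a $g$ that also lies in $U$. Apply Proposition 5 to $f_g$, to $\varphi:Z\to R$ and to the universal cover of $M$ (whose parabolics containing the preimage of $M\cap P$ correspond to the groups $M'$). With Step 2 and the dichotomy in Lemma 3(c), it follows that
$$\{(z,y)\in Z\times Y_g:m\varphi(z)=g^{-1}f(y)\}=\{(z,y)\in Z\times Y:gm\varphi(z)=f(y)\}=W_{gm}$$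
is connected for general $m\in M$. The first equality holds because $gm\varphi(z)=f(y)$ forces $f(y)\in gR$. On the other hand $\{m\in M:gm\in U\}$ is open in the irreducible variety $M$ and contains $e$, so it is dense; for its elements $W_{gm}$ is disconnected. This is a contradiction, and the claim is proved.

**Step 4: $\mathcal E$ is not $k$-ample for $k<\kappa_f$.** This step exhibits a contracted subvariety. Choose $Q$ with $e_Q\ge2$ and $\dim Q/P=\kappa_f$, and let $R$ now be a general fibre of $p_Q$. Then $f^{-1}(R)$ is disconnected, so $h^0(R,f_*\mathcal O_Y|_R)\ge2$, $H^0(R,\mathcal E^*|_R)\ne0$, and there is a nonzero map $\mathcal E|_R\to\mathcal O_R$. Its image is a nonzero ideal sheaf, globally generated because $\mathcal E$ is. So it has a nonzero section, which is a nonzero constant, and the map is surjective. It defines a section $s:R\to\mathbb P(\mathcal E)$ of $\varpi$ over $R$ with $s^*\mathcal O(1)=\mathcal O_R$. For every $m>0$ with $\mathcal O(m)$ globally generated, the associated morphism contracts $s(R)$ to a point, so it has a fibre of dimension at least $\kappa_f$. With Step 1, $\mathcal E$ is $k$-ample if and only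 if $k\ge\kappa_f$.

**Step 5: the ampleness criterion.** This step reduces the condition $\kappa_f=0$ to minimal $Q$. Since $\dim Q/P>0$ for $Q\supsetneq P$, $\mathcal E$ is ample iff $e_Q=1$ for all $Q\supsetneq P$. Let $Q\subseteq Q'$ and $e_Q=1$. The finite part of the Stein factorization of $p_Q\circ f$ has degree $1$ onto the smooth variety $G/Q$, hence is an isomorphism, and all fibres of $p_Q\circ f$ are connected. The fibres of $p_{Q'}\circ f$ are the preimages under $p_Q\circ f$ of the connected fibres of $G/Q\to G/Q'$. The preimage of a connected closed set under a closed surjective map with connected fibres is connected, so $e_{Q'}=1$. It therefore suffices to check the minimal $Q\supsetneq P$.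

**Step 6: $k_X$ is optimal.** This step constructs, for every $X$, a covering attaining $k_X$. Let $Q\ne G$ satisfy $\dim Q/P=k_X$, let $\Lambda$ be a very ample line bundle on $G/Q$, and let $V\to G/Q$ be the double covering branched along a smooth member of $|2\Lambda|$. Then $V$ is smooth, and connected since $h^0(\mathcal O_V)=1+h^0(\Lambda^{-1})=1$. Let $Y=X\times_{G/Q}V$. It is smooth over $V$ with connected fibres $Q/P$, so it is smooth and connected. Its bundle over $X$ is $\mathcal E=p_Q^*\Lambda$. The sections of $\Lambda$ give the morphism $p_Q$ followed by an embedding, so $\mathcal E$ is $k_X$-ample. Every power of $\mathcal E$ is trivial on the fibres of $p_Q$, so $\mathcal E$ is not $(k_X-1)$-ample. $\blacksquare$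

## Rational singularities: proof of Theorem C

**Definition (rational singularities).** A normal variety $Y$ has rational singularities if $R^i\tau_*\mathcal O_{\tilde Y}=0$ for $i>0$ and a resolution $\tau:\tilde Y\to Y$. Then $Y$ is Cohen–Macaulay and, with $\omega_Y$ the dualizing sheaf, $R\tau_*\omega_{\tilde Y}=\omega_Y$.

For example, $w^2=xy$ is the quotient of $\mathbb C^2$ by $\pm1$, and quotient singularities are rational. So in the construction of $f_3$ we may let the branch curve be a union of four rulings, two in each direction. At a crossing the covering is $w^2=xy$, and elsewhere it is smooth. It is connected, since $h^0(\mathcal O\oplus\mathcal O(-1,-1))=1$.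

Let $Y$ have rational singularities. Being finite from a Cohen–Macaulay variety to a smooth one, $f$ is flat, and the trace splits as before; so $\mathcal E$ and $F=\mathcal O_X\oplus\mathcal E$ are defined. Lemmas 1, 2, 3(a)–(c) and 7 and Proposition 5 hold as they stand ($Y$ is normal). Smoothness of $Y$ was used in Lemma 3(d), in Propositions 4 and 6, and for the irreducibility of $Y_g$. We go through these.

**Step 1: the canonical sheaf of $W$.** This step replaces the smoothness of $W$ by a good resolution. Let $\tau:\tilde Y\to Y$ be a projective resolution. By Lemma 3(a), $W\to Y$ is smooth, so $W$ is Cohen–Macaulay, and $\rho:\tilde W:=W\times_Y\tilde Y\to W$ is a resolution: $\tilde W$ is smooth over $\tilde Y$, and irreducible since $\tilde W\to Z\times\tilde Y$ is the base change of $W\to Z\times Y$, to which Lemma 2 applies. Since $\tilde W\to Z\times\tilde Y$ is smooth and $\tilde Y$ is smooth, $\tilde W\to Z$ is smooth. With $\alpha:W\to Y$ and $\beta:\tilde W\to\tilde Y$ we have $\omega_{\tilde W}=\rho^*\omega_{W/Y}\otimes\beta^*\omega_{\tilde Y}$, and flat base change gives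
$$R\rho_*\omega_{\tilde W}=\omega_{W/Y}\otimes\alpha^*R\tau_*\omega_{\tilde Y}=\omega_{W/Y}\otimes\alpha^*\omega_Y=\omega_W . \tag{6}$$
The flatness of $q$ and $h$, the formula for $q_*\mathcal O_W$, and (4), with the dualizing sheaf $\omega_W$, are proved as before.

**Step 2: Proposition 4.** Apply (K) to $h\rho:\tilde W\to G$. By (6), $R^i(h\rho)_*\omega_{\tilde W}=R^ih_*\omega_W$, so the latter is torsion-free, and Steps 1 and 2 of the proof are unchanged. In Step 3, for general $g$ the fibre $W_g$ is normal, as a general fibre of a morphism from a normal variety in characteristic $0$. In particular it is reduced, so if it is connected, then $h^0(\mathcal O_{W_g})=1$. The rest is unchanged.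

**Step 3: Proposition 6.** Apply (KV) to $h\rho$ and the pull-back $D''$ of $N_0-\Delta$ to $\tilde W$. As $\tilde W\to Z$ is smooth, the fractional part of $D''$ has snc support, and its round-up is the pull-back of $N_0$. $D''$ is the pull-back of a $\mathrm{pr}_2$-ample class under the generically finite surjective map $\tilde W\to Z\times G$, so it is $h\rho$-nef and $h\rho$-big. By (6) and the projection formula $R\rho_*(\omega_{\tilde W}\otimes\rho^*p_Z^*N)=\omega_W\otimes p_Z^*N$. So $R^ih_*(\omega_W\otimes p_Z^*N)=0$ for $i>0$, and the proof continues as before.

**Step 4: the remaining arguments.** Proposition 8 and the proof of Theorem A use only the results just extended. In the proof of Theorem B, the general fibre $Y_g$ of $p_Q\circ f$ is normal, so if it is connected, it is irreducible; Proposition 5 then applies to $f_g$. The other steps there use only that $Y$ is normal and $f$ is flat, and the coverings of Step 6 are smooth anyway. Hence Theorems A and B hold for such $Y$. $\blacksquare$
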